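# Principal Robin eigenvalues with a bounded drift: comparison with the ball and the outward drift

## 1. Drift on an interval, and the eigenvalue as a travel time

On the interval $(-\tfrac12,\tfrac12)$ put the drift $v(x)=2\,\mathrm{sgn}(x)$, which points outward everywhere, and consider
$$-\varphi''+v\varphi'=\lambda\varphi ,\qquad \partial_\nu\varphi+\varphi=0\ \text{ at }\pm\tfrac12 .$$
Try $\varphi(x)=(1-|x|)e^{|x|}$. For $x>0$ we have $\varphi'=-xe^{x}$ and $\varphi''=-(1+x)e^{x}$, so
$$-\varphi''+2\varphi'=(1+x)e^x-2xe^x=(1-x)e^x=\varphi .$$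
Also $\varphi'(0)=0$, so the even function $\varphi$ has no kink at $0$, and $\varphi'(\tfrac12)+\varphi(\tfrac12)=(-\tfrac12+\tfrac12)e^{1/2}=0$. Since $\varphi>0$, it is the principal eigenfunction and the principal eigenvalue is $1$.

What happens for other drifts of size at most $2$? Use the variable $g=-\varphi'/\varphi$. The equation becomes
$$g'=\lambda+g^2+vg,\qquad g(-\tfrac12)=-1,\quad g(\tfrac12)=1. \tag{1}$$
So $g$ must travel from $-1$ to $1$ in time $1$.

* For $v\equiv0$ the travel time is $\int_{-1}^1\frac{dy}{\lambda+y^2}=\frac{2}{\sqrt\lambda}\arctan\frac1{\sqrt\lambda}$. It decreases in $\lambda$ and equals $\pi/2>1$ at $\lambda=1$. Hence the eigenvalue is larger than $1$.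
* For $v\equiv2$ we have $g'=\lambda-1+(g+1)^2$. If $\lambda\le1$, the constant $-1+\sqrt{1-\lambda}\in[-1,1)$ is a solution that $g$, starting at $-1$, cannot cross, so $g$ never reaches $1$. Hence again the eigenvalue is larger than $1$.

The outward drift gives the smallest value of the three, and (1) shows why. Take any interval $(-R,R)$, any $\beta>0$, and any measurable $v$ with $|v|\le\tau$. Let $\lambda>0$ be the principal eigenvalue, and again $g=-\varphi'/\varphi$. (The function $\varphi$ does not vanish at an endpoint: there the boundary condition would give $\varphi=\varphi'=0$, hence $\varphi\equiv0$.) Then $g(\pm R)=\pm\beta$ and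
$$g'=\lambda+g^2+vg\le\lambda+F(|g|)\quad\text{a.e.},\qquad F(z):=z^2+\tau z .$$
With $\Phi(z)=\int_0^z\frac{dy}{\lambda+F(|y|)}$, which is odd and $C^1$, this says $(\Phi\circ g)'\le1$ a.e. Integrating over $(-R,R)$ gives $2\Phi(\beta)\le2R$, that is,
$$T(\lambda)\le R,\qquad T(\lambda):=\int_0^\beta\frac{dy}{\lambda+F(y)} .$$
For the drift $\tau\,\mathrm{sgn}(x)$, with eigenvalue $\lambda^*$, the eigenfunction is even (by simplicity), so $g(0)=0$. On $(0,R]$ we have $g>0$, because $g'=\lambda^*>0$ at a zero, and $g'=\lambda^*+F(g)$. Hence $T(\lambda^*)=R$. Since $T$ is strictly decreasing, $T(\lambda)\le T(\lambda^*)$ means $\lambda\ge\lambda^*$.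

So among intervals of given length and drifts bounded by $\tau$, the centered interval with the drift $\tau x/|x|$ minimizes the principal Robin eigenvalue. In $\mathbb R^d$ one may vary the shape of the domain as well. Is the minimizer then the ball of the same volume with the drift $\tau x/|x|$? The one-dimensional proof followed one trajectory of one Riccati equation. In $\mathbb R^d$ there is no such trajectory, and we need something else that travels.

## 2. Setting and statements

Throughout, $d\ge1$, $e_r(x)=x/|x|$ for $x\ne0$, and $\Omega\subset\mathbb R^d$ is a bounded domain (connected open set) of class $C^2$ with outward unit normal $\nu$. The ball centered at $0$ with $|\Omega^*|=|\Omega|$ is $\Omega^*$. For $v\in L^\infty(\Omega,\mathbb R^d)$, $\|v\|_\infty$ is the essential supremum of $|v|$.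

**Definition (principal eigenvalue).** For $\beta>0$, $\lambda_1^\beta(\Omega,v)$ is the unique eigenvalue of
$$-\Delta\varphi+v\cdot\nabla\varphi=\lambda_1^\beta(\Omega,v)\,\varphi\ \text{ in }\Omega,\qquad \frac{\partial\varphi}{\partial\nu}+\beta\varphi=0\ \text{ on }\partial\Omega$$
that admits a positive eigenfunction $\varphi\in W^{2,p}(\Omega)$ for all $p\in[1,\infty)$, the equation holding a.e. It is simple, and $\lambda_1^\beta(\Omega,v)>0$. In Section 1, $\lambda_1^1\big((-\tfrac12,\tfrac12),2e_r\big)=1$.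

Taking $p>d$, such functions are in $C^1(\overline\Omega)$, so the boundary condition holds pointwise.

The problem is taken from François Hamel and Emmanuel Russ, "A Faber-Krahn inequality for the Laplacian with drift under Robin boundary condition", arXiv:2405.12148 (2024): if $\|v\|_\infty\le\tau$, does
$$\lambda_1^\beta(\Omega,v)\ \ge\ \lambda_1^\beta(\Omega^*,\tau e_r) \tag{2}$$
hold for all $\beta>0$? The statement of the problem recalls that (2) is known for $v=0$, $\tau=0$, and that its analogue under the Dirichlet condition is known for all $\tau\ge 0$. It also recalls that, if $\Omega$ is not a ball, (2) is known with a gap $\varepsilon>0$ for $\beta\ge\beta_0$, and that on $\Omega=\Omega^*$ the inequality is known, strictly when $v\ne\tau e_r$. We use none of these as a black box.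

**Definition (perimeter).** $\mathrm{Per}(E)=\sup\{\int_E\operatorname{div}\xi\,dx:\xi\in C^1_c(\mathbb R^d,\mathbb R^d),\ |\xi|\le1\}$, the De Giorgi perimeter in $\mathbb R^d$. For $\Omega$ of class $C^2$ it equals $\mathcal H^{d-1}(\partial\Omega)$. It ignores null sets: the unit disc minus a radial slit of length $\frac12$ has perimeter $2\pi$, while its topological boundary has length $2\pi+\frac12$.

We use two standard facts. The first is Federer's criterion (Evans–Gariepy, §5.11): if $\mathcal H^{d-1}(\partial E)<\infty$ for the topological boundary of a bounded set $E$, then $E$ has finite perimeter and $\mathrm{Per}(E)\le\mathcal H^{d-1}(\partial E)$. The second is the isoperimetric inequality $\mathrm{Per}(E)\ge P^*(|E|)$, where, with $\omega_d=|B_1|$,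
$$P^*(V)=d\,\omega_d^{1/d}V^{(d-1)/d}$$
is the perimeter of a ball of volume $V$ ($P^*\equiv2$ if $d=1$). Equality holds only if $E$ is a ball up to a null set (De Giorgi; for intervals in $d=1$ there is nothing to prove).

**Definition (asymmetry).** $A(E)=\inf\{|E\Delta B|/|E|: B\text{ a ball},\ |B|=|E|\}\in[0,2]$. For example, let $E$ be the union of two equal balls that are very far apart. A ball $B$ with $|B|=|E|$ meets at most one of them, so $|E\cap B|\le|E|/2$, with equality possible. Since $|E\Delta B|=2(|E|-|E\cap B|)$, we get $A(E)=1$.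

For $d\ge2$ let $c_d>0$ be the constant of the Fusco–Maggi–Pratelli inequality (Ann. of Math. 168 (2008)): $\mathrm{Per}(E)\ge P^*(|E|)\,(1+c_dA(E)^2)$.

**Notation.** $N=|\Omega|$, $\Omega^*=B_R$, $\lambda=\lambda_1^\beta(\Omega,v)$, $\lambda^*=\lambda_1^\beta(\Omega^*,\tau e_r)$, $F(z)=z^2+\tau z$, $L=2\beta+\tau$.

**Theorem A.** For every bounded $C^2$ domain $\Omega$, every $\tau\ge0$, every $v$ with $\|v\|_\infty\le\tau$ and every $\beta>0$: $\lambda\ge\lambda^*$.

So the answer to the question is yes.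

**Theorem B.** Under the same assumptions:

1. (Rigidity) $\lambda=\lambda^*$ if and only if, up to a translation, $\Omega=\Omega^*$ and $v=\tau e_r$ a.e.
2. (Quantitative form, $d\ge2$)
$$\lambda-\lambda^*\ \ge\ \min\Big\{\frac{\lambda^*e^{-LR}}{32\,d},\ \frac{c_d\,(\lambda^*)^2R^2}{128\,d^2(1+c_d)(1+LRe^{LR})}\Big\}\,A(\Omega)^3 .$$
3. (Variable coefficients, smaller volume) Here let $\Omega^*$ be a ball centered at $0$ with $|\Omega|\le|\Omega^*|$, let $b\in C(\partial\Omega)$ with $b\ge\beta$, and $c\in L^\infty(\Omega)$ with $c\ge0$. Suppose $\varphi>0$, $\varphi\in W^{2,p}(\Omega)$ for all $p<\infty$, satisfies $-\Delta\varphi+v\cdot\nabla\varphi+c\varphi=\Lambda\varphi$ in $\Omega$ and $\partial_\nu\varphi+b\varphi=0$ on $\partial\Omega$. Then $\Lambda\ge\lambda_1^\beta(\Omega^*,\tau e_r)$, with equality if and only if, up to translation, $\Omega=\Omega^*$, $v=\tau e_r$, $c=0$ a.e. and $b\equiv\beta$.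
4. (Range of $\beta$) If $d\ge2$ and $\beta<0$, the inequality fails: for all $\tau\ge0$, $N>0$ there is a $C^2$ domain $\Omega$ with $|\Omega|=N$ and $\lambda_1^\beta(\Omega,0)<\lambda_1^\beta(\Omega^*,\tau e_r)$.

The exponent $3$ in part 2 is not claimed to be optimal.

## 3. Maximum principle and sliding one eigenfunction under another

**Fact (HL).** *If $w\ge0$, $w\in W^{2,p}(\Omega)$ for all $p<\infty$, and $-\Delta w+v\cdot\nabla w\ge0$ a.e., then either $w\equiv0$, or $w>0$ in $\Omega$ and $\partial_\nu w<0$ at each boundary point where $w=0$.*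

The interior part is the strong maximum principle for strong solutions (Gilbarg–Trudinger, Thm 9.6). The boundary part is Hopf's lemma, proved as in Gilbarg–Trudinger, Lemma 3.4. Let $w>0$ in $\Omega$ and $w(x_0)=0$, $x_0\in\partial\Omega$. Since $\Omega$ is $C^2$, there is a ball $B_\rho(y)\subset\Omega$ whose closure meets $\partial\Omega$ only at $x_0$. Put $k(x)=e^{-\alpha|x-y|^2}-e^{-\alpha\rho^2}$. On the annulus $\rho/2<|x-y|<\rho$,
$$-\Delta k+v\cdot\nabla k\le e^{-\alpha|x-y|^2}\big(-\alpha^2\rho^2+2\alpha d+2\alpha\rho\|v\|_\infty\big)\le0$$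
for $\alpha$ large. Choose $\varepsilon>0$ with $\varepsilon k\le w$ on the inner sphere, where $w$ has a positive minimum. On the outer sphere $k=0\le w$. The weak maximum principle for strong solutions (Gilbarg–Trudinger, Thm 9.1) gives $w\ge\varepsilon k$ in the annulus, with equality at $x_0$. Hence $\partial_\nu w(x_0)\le\varepsilon\,\partial_\nu k(x_0)=-2\varepsilon\alpha\rho e^{-\alpha\rho^2}<0$.

**Consequence.** A principal eigenfunction $\varphi$ with $\beta>0$ is positive on $\overline\Omega$. Indeed $-\Delta\varphi+v\cdot\nabla\varphi=\lambda\varphi\ge0$. At a boundary zero (HL) would give $\partial_\nu\varphi<0$, whereas $\partial_\nu\varphi=-\beta\varphi=0$.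

The next lemma compares eigenvalues on one and the same domain. It will be used twice: for different drifts on a ball, and for the coefficients $b,c$ of Theorem B.3.

**Lemma 1.** *Let $\beta>0$, $\lambda_0>0$, and let $\psi,\varphi$ be in $W^{2,p}(\Omega)$ for all $p<\infty$, with $\psi>0$ on $\overline\Omega$ and $\varphi>0$ in $\Omega$, such that*
$$-\Delta\psi+v\cdot\nabla\psi=\lambda_0\psi+f,\quad \partial_\nu\psi+\beta\psi=0;\qquad -\Delta\varphi+v\cdot\nabla\varphi+c\varphi=\Lambda\varphi,\quad \partial_\nu\varphi+b\varphi=0,$$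
*with $f\ge0$, $c\ge0$ a.e. and $b\ge\beta$. Then $\Lambda\ge\lambda_0$, and if $\Lambda=\lambda_0$, then $f=0$ and $c=0$ a.e. and $b\equiv\beta$.*

*Proof.* Suppose $\Lambda\le\lambda_0$. Put $k=\max_{\overline\Omega}\varphi/\psi>0$ and $w=k\psi-\varphi\ge0$. This function vanishes somewhere in $\overline\Omega$, and
$$-\Delta w+v\cdot\nabla w=\lambda_0w+(\lambda_0-\Lambda)\varphi+c\varphi+kf\ge0,\qquad \partial_\nu w=-\beta w+(b-\beta)\varphi .$$
At a boundary zero of $w$ we have $\partial_\nu w=(b-\beta)\varphi\ge0$. So the second alternative of (HL) is impossible: it would put the zeros of $w$ on $\partial\Omega$ and make $\partial_\nu w<0$ there. Hence $w\equiv0$. Then $(\lambda_0-\Lambda)\varphi+c\varphi+kf=0$ with three nonnegative terms, so $\Lambda=\lambda_0$, $c=0$, $f=0$ a.e. On $\partial\Omega$, $(b-\beta)\varphi=0$ with $\varphi=k\psi>0$, so $b\equiv\beta$. $\square$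

## 4. The ball: a Riccati equation in the volume variable

**Step 1: the radial Riccati equation.** The purpose is to find the $d$-dimensional version of (1) for the ball. Let $\varphi^*$ be the principal eigenfunction for $(\Omega^*,\tau e_r)$. If $O$ is orthogonal, then $e_r(Ox)=Oe_r(x)$, so $\varphi^*(Ox)$ is another positive eigenfunction. By simplicity it is a multiple of $\varphi^*$, and having the same $L^2$ norm it equals $\varphi^*$. So $\varphi^*$ is radial; being $C^1$, it has $(\varphi^*)'(0)=0$. It is positive on $\overline{\Omega^*}$ by Section 3. In the radial variable the equation reads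
$$(r^{d-1}e^{-\tau r}(\varphi^*)')'=-\lambda^*r^{d-1}e^{-\tau r}\varphi^*<0 .$$
The right side is continuous, so $\varphi^*\in C^2((0,R])$. Integrating from $0$ gives $(\varphi^*)'<0$ on $(0,R]$. Put
$$g=-(\varphi^*)'/\varphi^*,\qquad q=\lambda^*+F(g).$$
Then $g(0)=0$, $g>0$ on $(0,R]$, $g(R)=\beta$. From $(\varphi^*)''=-\frac{d-1}r(\varphi^*)'+\tau(\varphi^*)'-\lambda^*\varphi^*$ we compute $g'=-(\varphi^*)''/\varphi^*+g^2=\lambda^*+\tau g+g^2-\frac{d-1}rg$. Hence
$$g'=q-\frac{d-1}{r}\,g,\qquad r^{d-1}g(r)=\int_0^rs^{d-1}q(s)\,ds. \tag{3}$$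

**Step 2: $g'\ge\lambda^*/d$ on $(0,R]$.** This shows that $g$ reaches the value $\beta$ only at $r=R$, and quantifies it. By (3), $g/r\to q(0)/d=\lambda^*/d$ and so $g'\to\lambda^*-\frac{d-1}d\lambda^*=\lambda^*/d>0$ as $r\to0$. Let $(0,\rho)$ be the maximal interval on which $g'>0$. There $g$, hence $q$, is increasing, so (3) gives $r^{d-1}g\le q(r)r^d/d$, i.e. $g/r\le q/d$. Hence $g'\ge q-\frac{d-1}dq=q/d\ge\lambda^*/d$. By continuity $g'(\rho)\ge\lambda^*/d>0$, so $\rho=R$ by maximality. Consequently
$$0\le g<\beta\ \text{ on }[0,R),\qquad \beta-g(r)\ge\frac{\lambda^*}{d}(R-r). \tag{4}$$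

**Step 3: the volume variable.** General domains have no radius, but they have volumes, so we rewrite (3) in terms of $V=\omega_dr^d$. Then $P^*(V)=d\omega_dr^{d-1}$ and $dV=P^*\,dr$. Put $X^*(V)=P^*(V)g(r)$, the flux of $-\nabla\log\varphi^*$ through $\partial B_r$. By (3), $X^*(V)=\int_0^Vq\,dV'$. So $X^*\in C^1([0,N])$, $X^*(0)=0$, and for $V\in(0,N]$
$$(X^*)'(V)=\lambda^*+F\big(X^*(V)/P^*(V)\big). \tag{5}$$
In the example of Section 1, $g(r)=r/(1-r)$ and $r=V/2$, so $X^*(V)=2V/(2-V)$. Indeed $(X^*)'=4/(2-V)^2=(1+g)^2=1+F(g)$, and $X^*$ reaches $\beta P^*=2$ exactly at $V=N=1$. In general, (4) says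
$$X^*(V)<\beta P^*(V)\ \text{ for }0<V<N,\qquad X^*(N)=\beta P^*(N). \tag{6}$$

**Step 4: on the ball, $\tau e_r$ is the only minimizing drift.** This settles the case $\Omega=\Omega^*$ and will finish the rigidity proof.

**Lemma 2.** *If $v\in L^\infty(\Omega^*,\mathbb R^d)$ and $\|v\|_\infty\le\tau$, then $\lambda_1^\beta(\Omega^*,v)\ge\lambda^*$, with equality only if $v=\tau e_r$ a.e.*

*Proof.* We have $-\Delta\varphi^*+v\cdot\nabla\varphi^*=\lambda^*\varphi^*+f$ with $f=(v-\tau e_r)\cdot\nabla\varphi^*=|(\varphi^*)'|\,(\tau-v\cdot e_r)\ge0$. Apply Lemma 1 with $\psi=\varphi^*$, $\lambda_0=\lambda^*$, $c=0$, $b=\beta$, and $\varphi$ the principal eigenfunction for $v$. It gives the inequality, and in case of equality $f=0$ a.e. As $(\varphi^*)'\ne0$ off the origin, $v\cdot e_r=\tau$ a.e., and $|v|\le\tau$ forces $v=\tau e_r$. $\square$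

## 5. Flux and superlevel sets in a general domain

Let $\varphi$ be the principal eigenfunction for $(\Omega,v)$, $\varphi\in C^1(\overline\Omega)$, $\varphi>0$ on $\overline\Omega$. Then $u=\log\varphi\in W^{2,p}(\Omega)\cap C^1(\overline\Omega)$ for all $p<\infty$, and dividing the equation by $\varphi$,
$$-\Delta u=\lambda+|\nabla u|^2-v\cdot\nabla u\ \text{ a.e. in }\Omega,\qquad \partial_\nu u=-\beta\ \text{ on }\partial\Omega. \tag{7}$$
Let $m=\min_{\overline\Omega}u$ and $M=\max_{\overline\Omega}u$. Since $\lambda>0$, $u$ is not constant, so $m<M$. For $s\in[m,M]$ put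
$$U_s=\{x\in\Omega:u>s\},\qquad \mu(s)=|U_s|,\qquad X(s)=\lambda\mu(s)+\int_{U_s}(|\nabla u|^2+\tau|\nabla u|)\,dx .$$
By (7), the flux of $-\nabla u$ out of $U_s$ is $\int_{U_s}(-\Delta u)\le X(s)$: the quantity $X$ is the flux in the worst case $v\cdot\nabla u=-\tau|\nabla u|$. On the ball with $v=\tau e_r$ it is exactly $X^*$. The boundary of $U_s$ has an interior and an exterior part:
$$P_I(s)=\mathcal H^{d-1}(\Omega\cap\{u=s\}),\qquad P_E(s)=\mathcal H^{d-1}(\partial\Omega\cap\{u>s\}),$$
$$h(s)=\int_{\Omega\cap\{u=s\}}|\nabla u|\,d\mathcal H^{d-1},\qquad K(s)=\int_{\Omega\cap\{u=s\}\cap\{\nabla u\ne0\}}|\nabla u|^{-1}\,d\mathcal H^{d-1}.$$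

**Step 1: critical points form a null set.** We need this to parametrize levels by volume. Since $\nabla u\in W^{1,p}$, $D^2u=0$ a.e. on $\{\nabla u=0\}$. There (7) would read $0=\lambda>0$. So $|\{\nabla u=0\}|=0$. Since $\nabla u=0$ a.e. on $\{u=s\}$, also $|\{u=s\}|=0$ for every $s$.

**Step 2: formulas for $\mu$ and $X$.** Recall the coarea formula: for Borel $f\ge0$, $\int_\Omega f|\nabla u|\,dx=\int_{\mathbb R}\int_{\Omega\cap\{u=s\}}f\,d\mathcal H^{d-1}\,ds$. Taking $f=1$ and $f=1_{\{\nabla u=0\}}$ shows that for a.e. $s$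
$$P_I(s)<\infty,\qquad \mathcal H^{d-1}(\Omega\cap\{u=s\}\cap\{\nabla u=0\})=0. \tag{8}$$
Taking $f=1_{U_s}$ times $|\nabla u|^{-1}1_{\{\nabla u\ne0\}}$, $|\nabla u|$ and $1$, and using Step 1, we get
$$\mu(s)=\int_s^MK\,d\sigma,\qquad X(s)=\lambda\mu(s)+\int_s^M(h+\tau P_I)\,d\sigma, \tag{9}$$
with $K,h,P_I\in L^1(m,M)$. So $\mu$ and $X$ are absolutely continuous, and for a.e. $s$
$$\mu'(s)=-K(s),\qquad X'(s)=-\lambda K(s)-h(s)-\tau P_I(s). \tag{10}$$

**Step 3: volume as the variable.** By Step 1, $\mu(m)=N$, and $\mu(M)=0$. Since $\Omega$ is connected and dense in $\overline\Omega$, $u(\Omega)\supset(m,M)$. So for $m\le s<s'\le M$ the open set $\{s<u<s'\}$ is nonempty and $\mu$ is strictly decreasing. Let $s(V)$ be its continuous inverse and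
$$\hat X(V)=X(s(V)),\qquad V\in[0,N].$$
For $V<V'$ the difference $\hat X(V')-\hat X(V)$ is the integral of $\lambda+|\nabla u|^2+\tau|\nabla u|$ over a set of measure $V'-V$. As $|\nabla u|$ is bounded, $\hat X$ is Lipschitz, and with some constant $C$
$$\lambda V\le\hat X(V)\le CV. \tag{11}$$

**Step 4: the flux inequality.** It bounds the flux through the two parts of the boundary by $X$. *For a.e. $s$,*
$$h(s)+\beta P_E(s)\le X(s). \tag{12}$$
For $\varepsilon>0$ let $T_\varepsilon=\min\{(u-s)^+/\varepsilon,1\}$. Green's formula for $-\Delta u$ against $T_\varepsilon$, together with (7), gives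
$$\frac1\varepsilon\int_{\{s<u<s+\varepsilon\}}|\nabla u|^2\,dx+\beta\int_{\partial\Omega}T_\varepsilon\,d\mathcal H^{d-1}=\int_\Omega T_\varepsilon\big(\lambda+|\nabla u|^2-v\cdot\nabla u\big)\,dx\le X(s),$$
the last step because $-v\cdot\nabla u\le\tau|\nabla u|$ and $0\le T_\varepsilon\le1_{U_s}$. By coarea the first term is $\frac1\varepsilon\int_s^{s+\varepsilon}h\,d\sigma$, which tends to $h(s)$ at every Lebesgue point of $h$. Since $T_\varepsilon$ increases to $1_{\{u>s\}}$ as $\varepsilon\downarrow0$, the second tends to $\beta P_E(s)$.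

**Step 5: the final flux.** We need to know how large $\hat X$ is at $V=N$. Integrating (7) over $\Omega$ gives $\beta\mathcal H^{d-1}(\partial\Omega)=\lambda N+\int_\Omega(|\nabla u|^2-v\cdot\nabla u)\,dx$, so
$$\hat X(N)-\beta\mathcal H^{d-1}(\partial\Omega)=\int_\Omega(\tau|\nabla u|+v\cdot\nabla u)\,dx\ge0. \tag{13}$$

**Step 6: perimeter of the level sets.** This makes the isoperimetric inequality available. *For a.e. $s$,*
$$P^*(\mu(s))\le\mathrm{Per}(U_s)\le P_I(s)+P_E(s)<\infty. \tag{14}$$
A point of $\partial U_s$ in $\Omega$ has $u\ge s$ by continuity, and $u\le s$ because $U_s$ is open; a point of $\partial U_s$ on $\partial\Omega$ has $u\ge s$. So $\partial U_s\subset(\Omega\cap\{u=s\})\cup(\partial\Omega\cap\{u\ge s\})$. Since $\mathcal H^{d-1}(\partial\Omega)<\infty$ and the sets $\partial\Omega\cap\{u=s\}$ are disjoint, $\mathcal H^{d-1}(\partial\Omega\cap\{u=s\})=0$ for all but countably many $s$. Hence $\mathcal H^{d-1}(\partial U_s)\le P_I(s)+P_E(s)<\infty$ for a.e. $s$. Federer's criterion gives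 the upper bound, and the isoperimetric inequality gives the lower one.

## 6. Mean interior slope $G$, and where $G\le\hat X/P^*$ breaks down

Let $G=h/P_I$ be the mean of $|\nabla u|$ on the interior level set. We shall see that $\hat X'\le\lambda+F(G)$. To compare with (5) the natural aim is therefore
$$G\le\hat X/P^*,\qquad\text{which would give}\qquad \hat X'\le\lambda+F\big(\hat X/P^*\big)\quad\text{on }(0,N). \tag{15}$$
If $P_E=0$, this is immediate: $GP_I=h\le X$ by (12), and $P_I\ge P^*$ by (14). Under the Robin condition $U_s$ may touch $\partial\Omega$. Then (12) and (14) only say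
$$GP_I+\beta P_E\le\hat X,\qquad P_I+P_E\ge P^* .$$
If $G\le\beta$, replacing $\beta$ by $G$ still gives $GP^*\le\hat X$. If $G>\beta$, the exterior part carries less flux per unit area than the interior part, and nothing of the sort follows. This is a real obstruction, not a lack of care, as the following interval shows.

**Example (the differential inequality in (15) can fail).** Take $d=1$, $\beta=1$, $\tau=3$, and build an interval $(0,\ell)$ and a drift with eigenvalue $\lambda=1$. Let $g(0)=-1$. First let $g'=1+g^2+3|g|$ with $v=3\,\mathrm{sgn}(g)$, until $g=2$ at a point $x_2$. Then let $g'=1+g^2-3g$ with $v=-3$, until $g=1$ at $x=\ell$. The second phase does end, because $1+g^2-3g=-1+(g-1)(g-2)\le-1$ for $g\in[1,2]$. In both phases $g'=\lambda+g^2+vg$ with $\lambda=1$, so $\varphi=\exp(-\int_0^xg)$ is a positive eigenfunction. The boundary conditions hold since $g(0)=-1$ and $g(\ell)=1$.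

Now take a point $x<x_2$ where $y=g(x)\in(1,2)$. Along the first phase, $u(0)=M-\int_0^1\frac{z\,dz}{1+z^2+3z}$ is larger than $u(x)=M-\int_0^y\frac{z\,dz}{1+z^2+3z}$, and $u$ decreases to the right of $x$. So the superlevel set of $u$ at level $u(x)$ is $(0,x)$, with $P_I=P_E=1$, $G=h=y$, and
$$\hat X=\int_0^x(1+g^2+3|g|)\,dx=g(x)-g(0)=1+y,\qquad \hat X'=g'(x)=\lambda+F(y).$$
Here $\hat X/P^*=(1+y)/2<y$, so both parts of (15) fail for all these $V$. These are volumes at which $\hat X=1+y>2=\beta P^*$.

So we must know where the estimate survives. The quantity that can always be controlled is $\min(G,\beta)$.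

**Proposition 3.** *For a.e. $V\in(0,N)$, with $U=U_{s(V)}$, there is $G=G(V)\in(0,\infty)$ such that*
$$\hat X'(V)\le\lambda+F(G),\qquad \min(G,\beta)\,\mathrm{Per}(U)\le\hat X(V). \tag{16}$$
*In particular, if $\hat X(V)<\beta P^*(V)$, then $G\le\hat X(V)/\mathrm{Per}(U)\le\hat X(V)/P^*(V)$.*

*Proof.* First we check that a.e. volume corresponds to a good level. The absolutely continuous function $\mu$ maps null sets to null sets, and it maps $\{\mu'=0\}$ to a null set. So for a.e. $V$ the level $s=s(V)$ satisfies (8), (10), (12), (14), and $\mu'(s)=-K(s)$ with $0<K(s)<\infty$. At such a $V$ the inverse $s(\cdot)$ is differentiable with derivative $1/\mu'(s)$, so by (10)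
$$\hat X'(V)=\frac{X'(s)}{\mu'(s)}=\lambda+\frac{h+\tau P_I}{K}.$$

Next we bound this by $G$. As $K>0$, the set $\Omega\cap\{u=s\}\cap\{\nabla u\ne0\}$ has positive $\mathcal H^{d-1}$ measure, so $P_I>0$ and $h>0$. Also $h\le P_I\sup|\nabla u|<\infty$. By (8), $P_I=\int|\nabla u|^{1/2}|\nabla u|^{-1/2}d\mathcal H^{d-1}$ over that set, and Cauchy–Schwarz gives $P_I^2\le hK$, i.e. $1/K\le h/P_I^2$. With $G=h/P_I$,
$$\hat X'(V)\le\lambda+\frac{(h+\tau P_I)h}{P_I^2}=\lambda+G^2+\tau G .$$

Finally the flux. By (14) and (12),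
$$\min(G,\beta)\,\mathrm{Per}(U)\le\min(G,\beta)(P_I+P_E)\le GP_I+\beta P_E=h+\beta P_E\le\hat X(V).$$
If $\hat X(V)<\beta P^*(V)\le\beta\,\mathrm{Per}(U)$, this forces $\min(G,\beta)<\beta$, so $\min(G,\beta)=G$, and the last claim follows. $\square$

Thus (15) is available as long as $\hat X<\beta P^*$, and in the example it fails as soon as $\hat X>\beta P^*$. Now look back at (6): on the ball, $X^*$ stays below $\beta P^*$ until the very end. So let us stop at the first volume $V_1$ where $\hat X$ reaches $\beta P^*$. Before $V_1$ we have the good differential inequality. At $V_1$ itself we know that $\hat X(V_1)=\beta P^*(V_1)\ge X^*(V_1)$, which is exactly what an eigenvalue $\lambda<\lambda^*$ would forbid.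

## 7. Comparison up to the first volume with $\hat X=\beta P^*$: proof of Theorem A

**Step 1: the stopping volume.** We check that it exists. Let
$$V_1=\min\{V\in(0,N]:\hat X(V)\ge\beta P^*(V)\}.$$
The set contains $N$, since $\hat X(N)\ge\beta\mathcal H^{d-1}(\partial\Omega)\ge\beta P^*(N)$ by (13) and the isoperimetric inequality. By (11), $\hat X(V)\le CV<\beta P^*(V)$ for small $V>0$, because $V/P^*(V)=r/d\to0$ for $V=\omega_dr^d$. By continuity the minimum exists, and
$$\hat X<\beta P^*\ \text{ on }(0,V_1),\qquad \hat X(V_1)=\beta P^*(V_1). \tag{17}$$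

**Step 2: a differential inequality for the difference.** Write $V_1=\omega_dr_1^d$ with $r_1\le R$, $\delta=\lambda-\lambda^*$, and $D=\hat X-X^*$, which is Lipschitz with $D(0)=0$. On $(0,V_1)$ both $\hat X/P^*$ and $X^*/P^*=g$ lie in $[0,\beta]$, where $F$ is increasing and $F'\le L=2\beta+\tau$. By Proposition 3 and (5), a.e. on $(0,V_1)$,
$$D'\le\delta+F\Big(\frac{\hat X}{P^*}\Big)-F\Big(\frac{X^*}{P^*}\Big)\le\delta+\frac{L}{P^*}\,D^+ . \tag{18}$$
(Where $D\le0$ the difference of the $F$-terms is $\le0$; where $D>0$ it is at most $L\,D/P^*$.)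

**Step 3: Gronwall with an integrable singularity.** For $d\ge2$ the coefficient $L/P^*$ blows up at $V=0$, so we state the version we need.

**Lemma 4.** *Let $W\in(0,N]$, let $f$ be Lipschitz on $[0,W]$ with $f(0)=0$ and $f'\le a+\frac L{P^*}f^+$ a.e., where $a\ge0$. Then $f^+(V)\le aVe^{LR}$ on $[0,W]$. In particular $f\le0$ if $a=0$.*

*Proof.* Put $r(V)=(V/\omega_d)^{1/d}$. Since $r'=1/P^*$ and $\int_0^VdV'/P^*=r(V)<\infty$, $r$ is absolutely continuous, and so is $E=e^{-Lr(V)}$. A.e., $(f^+)'=1_{\{f>0\}}f'\le a+\frac L{P^*}f^+$, hence $(Ef^+)'\le aE\le a$. Integrating from $0$, $f^+(V)\le aVe^{Lr(V)}\le aVe^{LR}$. $\square$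

**Step 4: contradiction if $\delta<0$.** Suppose $\delta<0$. By (18), $D'\le\frac L{P^*}D^+$, so Lemma 4 with $a=0$ gives $D^+\equiv0$ on $[0,V_1]$. Then (18) reads $D'\le\delta$ a.e., and $D(V_1)\le\delta V_1<0$. With (17),
$$\beta P^*(V_1)=\hat X(V_1)<X^*(V_1)=P^*(V_1)g(r_1),$$
i.e. $g(r_1)>\beta$ with $r_1\le R$. This contradicts (4). Therefore $\lambda\ge\lambda^*$, and Theorem A is proved. $\blacksquare$

## 8. How early the stopping volume can be, and the equality case

From now on $\delta\ge0$ by Theorem A.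

**Step 1: a small gap forces $V_1$ close to $N$.** This is used for both rigidity and stability. By (17) and (4),
$$D(V_1)=P^*(V_1)(\beta-g(r_1))\ge P^*(V_1)\,\frac{\lambda^*}d(R-r_1)\ge0. \tag{19}$$
By (18) and Lemma 4 with $a=\delta$,
$$D^+(V)\le\delta Ve^{LR}\qquad(0\le V\le V_1). \tag{20}$$
Divide (19) by $P^*(V_1)$, use (20) at $V_1$ and $V_1/P^*(V_1)=r_1/d\le R/d$:
$$\frac{\lambda^*}d(R-r_1)\le\delta e^{LR}\,\frac{R}{d}.$$
Since $N-V_1=\int_{r_1}^Rd\omega_dr^{d-1}dr\le P^*(N)(R-r_1)=\frac{dN}R(R-r_1)$, we obtain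
$$N-V_1\le\frac{d\,e^{LR}}{\lambda^*}\,N\,\delta. \tag{21}$$

**Step 2: proof of Theorem B.1.** The "if" part is the translation invariance of the problem. Let $\delta=0$. By (21), $V_1=N$, so (17) says $\hat X(N)=\beta P^*(N)$. Then (13) gives
$$\beta\,\mathcal H^{d-1}(\partial\Omega)\le\hat X(N)=\beta P^*(N),$$
so $\Omega$ has equality in the isoperimetric inequality and $|\Omega\Delta B|=0$ for a ball $B$.

We check that $\Omega=B$. The set $\Omega\setminus\overline B$ is open and null, hence empty, so $\Omega\subset\operatorname{int}\overline B=B$. Likewise $B\setminus\overline\Omega$ is empty, so $B\subset\operatorname{int}\overline\Omega=\Omega$, the last equality because $\Omega$ is $C^2$. After a translation $\Omega=\Omega^*$, and Lemma 2 forces $v=\tau e_r$ a.e. $\square$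

## 9. Asymmetric domains lose flux: proof of Theorem B.2

Let $d\ge2$ and $A=A(\Omega)\in[0,2]$. If $A=0$ the claim is Theorem A, so let $A>0$. By (21), either the gap $\delta$ is already large, or $V_1$ is so close to $N$ that some level sets before $V_1$ inherit the asymmetry of $\Omega$. In the latter case we gain from a sharper isoperimetric inequality.

**Case (a): $\frac{d\,e^{LR}}{\lambda^*}\delta\ge\frac A8$.** Then $\delta\ge\frac{\lambda^*e^{-LR}}{8d}A\ge\frac{\lambda^*e^{-LR}}{32d}A^3$, since $A^2\le4$.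

**Case (b): $\frac{d\,e^{LR}}{\lambda^*}\delta<\frac A8$.** By (21), $V_1>N(1-\frac A8)$. Put $J=[N(1-\frac A4),N(1-\frac A8)]$. Then $J\subset[\frac N2,V_1)$ and $|J|=NA/8$.

**Step 1: level sets are asymmetric for $V\in J$.** Let $V\in J$, $U=U_{s(V)}$, let $B$ be a ball with $|B|=V$, and $B'\supset B$ the concentric ball of volume $N$. By the triangle inequality for $|\cdot\,\Delta\,\cdot|$,
$$AN\le|\Omega\Delta B'|\le|\Omega\Delta U|+|U\Delta B|+|B\Delta B'|=(N-V)+|U\Delta B|+(N-V).$$
Taking the infimum over $B$, $V\,A(U)\ge AN-2(N-V)\ge AN-\frac{AN}2=\frac{AN}2$. As $V\le N$, $A(U)\ge A/2$.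

**Step 2: the improved slope bound.** Set $\eta=c_dA^2/4$. The Fusco–Maggi–Pratelli inequality gives $\mathrm{Per}(U)\ge P^*(V)(1+\eta)$. Since $\hat X<\beta P^*$ on $J$, Proposition 3 yields, with $z=\hat X/P^*$, that $G\le z/(1+\eta)$ for a.e. $V\in J$. As $F$ is convex with $F(0)=0$ and increasing on $[0,\infty)$,
$$F(G)\le\frac{F(z)}{1+\eta}=F(z)-\frac{\eta}{1+\eta}F(z).$$

**Step 3: the size of the gain.** By (11) and Theorem A, $z\ge\lambda V/P^*=\lambda r/d\ge\lambda^*r/d$, where $V=\omega_dr^d\ge N/2$ gives $r\ge2^{-1/d}R\ge R/2$. So $F(z)\ge z^2\ge(\lambda^*)^2R^2/(4d^2)$. Since $A^2/4\le1$, $\eta\le c_d$ and $\frac\eta{1+\eta}\ge\frac{c_dA^2}{4(1+c_d)}$. Repeating the computation of (18) with this better bound, a.e. on $J$,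
$$D'\le\delta+\frac L{P^*}D^+-\kappa,\qquad \kappa=\frac{c_dA^2}{4(1+c_d)}\cdot\frac{(\lambda^*)^2R^2}{4d^2}. \tag{22}$$

**Step 4: integration.** Integrate (22) over $J$ and (18) over the rest of $(0,V_1)$. By (20), $D^+\le\delta Ne^{LR}$, and $\int_0^{V_1}L/P^*\,dV=Lr_1\le LR$. With (19),
$$0\le D(V_1)\le\delta N+LR\,\delta Ne^{LR}-\kappa\,\frac{NA}8 .$$
Hence $\delta(1+LRe^{LR})\ge\kappa A/8$, i.e.
$$\delta\ge\frac{c_d(\lambda^*)^2R^2}{128\,d^2(1+c_d)(1+LRe^{LR})}\,A^3. \qquad\square$$

## 10. Larger coefficients and smaller volume: proof of Theorem B.3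

Write $|\Omega|=|B_{R'}|$ and, as in B.3, $\Omega^*=B_R$ with $R'\le R$.

**Step 1: coefficients.** We remove $b$ and $c$. Let $\psi$ be the principal eigenfunction for $\lambda_0=\lambda_1^\beta(\Omega,v)>0$; it is positive on $\overline\Omega$. Lemma 1 with $f=0$ gives $\Lambda\ge\lambda_1^\beta(\Omega,v)$, with equality only if $c=0$ a.e. and $b\equiv\beta$. Conversely, if $c=0$ and $b\equiv\beta$, then $\varphi$ is a positive eigenfunction and $\Lambda=\lambda_1^\beta(\Omega,v)$ by uniqueness.

**Step 2: the eigenvalue of balls is strictly decreasing in the radius.** This handles the volume. Let $R'<R$. Let $\lambda_{R'},\lambda_R$ be the eigenvalues of $(B_{R'},\tau e_r)$ and $(B_R,\tau e_r)$, let $g_{R'},g_R$ be the radial functions of Section 4, and $X_{R'},X_R$ the corresponding solutions of (5). Suppose $\lambda_{R'}\le\lambda_R$. On $(0,|B_{R'}|)$ both $g_{R'}$ and $g_R$ lie in $[0,\beta]$, so as in (18)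
$$(X_{R'}-X_R)'=\lambda_{R'}-\lambda_R+F(g_{R'})-F(g_R)\le\frac L{P^*}(X_{R'}-X_R)^+ .$$
Lemma 4 with $a=0$, applied with $N=|B_R|$, gives $X_{R'}\le X_R$ on $[0,|B_{R'}|]$. At $r=R'$ this says $\beta=g_{R'}(R')\le g_R(R')<\beta$ by (4), a contradiction. So $\lambda_{R'}>\lambda_R$.

**Step 3: combination.** By Step 1, Theorem A and Step 2,
$$\Lambda\ge\lambda_1^\beta(\Omega,v)\ge\lambda_1^\beta(B_{R'},\tau e_r)\ge\lambda_1^\beta(B_R,\tau e_r).$$
If $\Lambda=\lambda_1^\beta(B_R,\tau e_r)$, all three are equalities. The last gives $R'=R$, the middle one gives $\Omega=\Omega^*$ and $v=\tau e_r$ up to translation by B.1, and the first gives $c=0$ a.e. and $b\equiv\beta$. The converse is Step 1 together with translation invariance. $\square$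

## 11. Negative $\beta$: long thin ellipsoids

Let $d\ge2$ and $\beta<0$, and fix $\tau\ge0$ and $N>0$. Then $\Omega^*$ is fixed, and so is the number $\lambda_1^\beta(\Omega^*,\tau e_r)$. For zero drift the principal eigenvalue has the variational characterization
$$\lambda_1^\beta(\Omega,0)=\min_{0\ne w\in W^{1,2}(\Omega)}\frac{\int_\Omega|\nabla w|^2\,dx+\beta\int_{\partial\Omega}w^2\,d\mathcal H^{d-1}}{\int_\Omega w^2\,dx},$$
and the test function $w\equiv1$ gives
$$\lambda_1^\beta(\Omega,0)\le\beta\,\frac{\mathcal H^{d-1}(\partial\Omega)}{|\Omega|}. \tag{23}$$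
Since $\beta<0$, it suffices to find $C^2$ domains of volume $N$ with arbitrarily large perimeter. Let $\Omega$ be the open ellipsoid with semi-axes $t,s,\dots,s$, where $\omega_dts^{d-1}=N$. Its projection along one of the short axes is an ellipsoid in $\mathbb R^{d-1}$ of measure $\omega_{d-1}ts^{d-2}$. Each interior point of the projection is hit by at least one point on each of the two halves of $\partial\Omega$, and projections do not increase $\mathcal H^{d-1}$. So
$$\mathcal H^{d-1}(\partial\Omega)\ge2\omega_{d-1}ts^{d-2}=\frac{2\omega_{d-1}N}{\omega_d\,s}\longrightarrow\infty\qquad(s\to0).$$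
By (23), for $s$ small enough $\lambda_1^\beta(\Omega,0)<\lambda_1^\beta(\Omega^*,\tau e_r)$, which proves Theorem B.4. $\blacksquare$
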